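\title{Systems of disjoint representatives of horizontal and vertical segments}

\begin{abstract}
Consider families of sets, each consisting of $n$ mutually disjoint segments in the plane, of which $k$ are vertical and $n-k$ are horizontal. Kim, Kim and Kwon asked whether there is a constant $C$ such that every such family with $Cnk$ members contains $n$ mutually disjoint segments taken from $n$ different members. We show that the answer is no, already for $k=3$. For $3\le k\le n-3$ the number of members needed lies between $n^2/80$ and $2n^2-1$, regardless of $k$, while $2n-1$ members suffice for $k=1$ and for $k=n-1$.
\end{abstract}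

\section{Introduction}\label{sec:intro}

Throughout, $[N]=\{1,\dots,N\}$, and a \emph{segment} is a closed line segment in the plane with two distinct endpoints. A \emph{family} is an indexed list $(F_1,\dots,F_N)$ of sets of segments, called its \emph{members}; the same set may occur several times in the list. A \emph{system of disjoint representatives} (SDR) of size $n$ is a set $\{A_1,\dots,A_n\}$ of $n$ mutually disjoint segments together with distinct indices $p_1,\dots,p_n\in[N]$ such that $A_j\in F_{p_j}$ for all $j\in[n]$. If the indices are thought of as colors, an SDR is a set of disjoint segments in which every segment has its own color.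

Let $1\le k\le n$. An \emph{$(n,k)$-set} is a set of $n$ mutually disjoint segments, $k$ of them vertical and $n-k$ of them horizontal. Every $(n,k)$-set exhibits $n$ disjoint segments, but all in one color. We ask how many such sets force $n$ disjoint segments of different colors. Let $f(n,k)$ be the least $M$ such that every family of $M$ $(n,k)$-sets has an SDR of size $n$; Theorem~\ref{thm:upper} below shows that it exists.

Three elementary facts are used without further comment. First, deleting segments from an SDR leaves an SDR, and an SDR of a subfamily is an SDR of the whole family. Hence every family of at least $f(n,k)$ $(n,k)$-sets has an SDR of size $n$, and $f(n,k)>M$ if and only if some family of $M$ $(n,k)$-sets has none. Second, a family with fewer than $n$ members has no SDR of size $n$, so $f(n,k)\ge n$. Third, reflection in the line $y=x$ exchanges horizontal and vertical segments, so $f(n,k)=f(n,n-k)$ for $1\le k\le n-1$.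

If all segments are parallel, a greedy argument shows that the trivial bound is exact: $f(n,n)=n$ (Example~\ref{ex:parallel}). With a single vertical segment in each set, $2n-1$ members suffice (Theorem~\ref{thm:one}). In the other direction, it is known that for positive integers $k,n$ with $2k-2<n$ there is a family of $(k-1)(n-k-1)$ $(n,k)$-sets with no SDR of size $n$; for $k=\lfloor n/2\rfloor$ this is a family, with repetitions, of $(\lfloor n/2\rfloor-1)(\lceil n/2\rceil-1)$ sets. (We do not use these families.) All of this is consistent with the guess that each vertical segment costs a number of members proportional to $n$, and the guess is the content of the following question of Kim, Kim and Kwon~\cite{KKK}.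

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $C$, independent of $n$ and $k$, such that for all $1\le k\le n$ every family of $\lceil Cnk\rceil$ $(n,k)$-sets has an SDR of size $n$?}
\medskip

We say that $C$ \emph{works} for the pair $(n,k)$ if every family of $\lceil Cnk\rceil$ $(n,k)$-sets has an SDR of size $n$, that is, if $f(n,k)\le\lceil Cnk\rceil$. If $C$ works, then so does every larger constant. The answer to the Question is negative, and it comes from one construction.

\begin{theorem}\label{thm:construction}
Let $L,B\ge1$ be integers and $n=B+5L-2$. There is a family of $L(B+2)$ sets, each consisting of $3$ vertical and $n-3$ horizontal mutually disjoint segments, with no SDR of size $n$.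
\end{theorem}

\begin{corollary}\label{cor:answer}
No constant $C$ as in the Question exists. More precisely, for every $C$ there are an $n$ and a family of $\lceil 3Cn\rceil$ $(n,3)$-sets with no SDR of size $n$.
\end{corollary}

When $L$ and $B$ are both proportional to $n$, the family in Theorem~\ref{thm:construction} has a quadratic number of members. This is the largest possible order.

\begin{theorem}\label{thm:upper}
Every family of at least $2n^2-1$ sets, each consisting of $n$ mutually disjoint horizontal or vertical segments (in any proportions), has an SDR of size $n$.
\end{theorem}

\begin{theorem}\label{thm:one}
We have $f(n,1)\le 2n-1$ and $f(n,n-1)\le 2n-1$ for $n\ge2$, and $f(1,1)=1$.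
\end{theorem}

\begin{theorem}\label{thm:order}
For $3\le k\le n-3$,
\[
\frac{n^2}{80}<f(n,k)\le 2n^2-1 .
\]
Consequently, let $\mathcal S$ be a set of pairs $(n,k)$ with $1\le k\le n$ and $k\ne2$. There is a constant $C$ that works for all pairs in $\mathcal S$ if and only if $n/k$ is bounded over the pairs in $\mathcal S$ with $k\ge3$.
\end{theorem}

So a bound $Cnk$ does hold for $k=1$, and it holds for $k\ge\varepsilon n$ with $C=2/\varepsilon$, because then $2n^2-1\le(2/\varepsilon)nk$. We do not determine the order of $f(n,2)$; the results above give only $n\le f(n,2)\le 2n^2-1$.

Section~\ref{sec:hexagon} works out the case $L=2$ of the construction, and Section~\ref{sec:construction} proves Theorem~\ref{thm:construction} and Corollary~\ref{cor:answer}; these two sections are all that the answer to the Question needs. The upper bounds rest on a greedy lemma for intervals on a line, proved in Section~\ref{sec:greedy} together with Theorem~\ref{thm:one}. Theorems~\ref{thm:upper} and~\ref{thm:order} are proved in Sections~\ref{sec:upper} and~\ref{sec:order}.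

\section{Two types and a hexagon}\label{sec:hexagon}

The simplest family with no SDR of size $n$ consists of $n-1$ copies of one set: the indices run out. To do better we take several sets, called \emph{types}, each with fewer than $n$ copies, and arrange the geometry so that $n$ disjoint segments can only be found by taking most of them from a single type. Then the indices of that type run out, no matter how many members the family has in total.

The bookkeeping is as follows. All types use the same $h=n-3$ horizontal lines, called \emph{rows}. Each type has one segment on each row, and the segments of all types on a row have a point in common. So an SDR has at most one segment on each row. If it contains $w$ vertical segments and leaves $e$ rows empty, its size is $h+w-e$, and size $n=h+3$ requires $w-e\ge3$. The rows are designed so that a vertical segment, which gains one, usually costs an empty row.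

All vertical segments will stand in integer columns. For integers $u<v$ put
\[
I(u,v)=[u+\delta,\;v-\delta],\qquad \delta=\tfrac13 .
\]
This interval contains exactly the integers $z$ with $u<z<v$ and, since $\delta<\frac12$, exactly the half-integers $m+\frac12$ with $u\le m<v$. A horizontal segment with $x$-range $I(u,v)$ meets a vertical segment in column $z$ if and only if $u<z<v$ and the vertical segment \emph{reaches} the row, that is, intersects the line.

With one type ($L=1$) Theorem~\ref{thm:construction} describes $B+2=n-1$ copies of one set. The first interesting case has two types. Type $1$ has the vertical segments $P_1,Q_1,R_1$ and type $2$ has $P_2,Q_2,R_2$, where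
\begin{align*}
P_1&=\{-1\}\times[-1,2], & Q_1&=\{1\}\times[-2,1], & R_1&=\{3\}\times[0,1],\\
P_2&=\{-2\}\times[-2,2], & Q_2&=\{2\}\times[-2,1], & R_2&=\{4\}\times[0,2].
\end{align*}
There are $h=B+5$ rows: the top row $y=2$, the bottom row $y=-2$, and, at distinct heights in $(0,1)$, three rows $\sigma^P,\sigma^Q,\sigma^R$ and $B$ \emph{core} rows. All six vertical segments reach the rows in $(0,1)$; the top row is reached by $P_1,P_2,R_2$ only, and the bottom row by $P_2,Q_1,Q_2$ only. The table gives the $x$-range of each horizontal segment and the vertical segments that it meets; see Figure~\ref{fig:two}.

\begin{center}
\begin{tabular}{l|cc|cc}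
row & type $1$ & meets & type $2$ & meets\\ \hline
$\sigma^P$ & $I(-3,-1)$ & $P_2$ & $I(-2,0)$ & $P_1$\\
bottom & $I(-3,1)$ & $P_2$ & $I(-2,2)$ & $Q_1$\\
$\sigma^Q$ & $I(1,3)$ & $Q_2$ & $I(0,2)$ & $Q_1$\\
core & $I(1,3)$ & $Q_2$ & $I(2,4)$ & $R_1$\\
$\sigma^R$ & $I(3,5)$ & $R_2$ & $I(2,4)$ & $R_1$\\
top & $I(-1,5)$ & $R_2$ & $I(-2,4)$ & $P_1$
\end{tabular}
\end{center}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.25cm,y=0.85cm,thick]
\draw (-1,-1)--(-1,3.65) node[above]{$P_1$};
\draw (1,2.5)--(1,-2.15) node[below]{$Q_1$};
\draw (3,2.5)--(3,0) node[below]{$R_1$};
\draw[densely dashed] (-2,-2.15)--(-2,3.65) node[above]{$P_2$};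
\draw[densely dashed] (2,2.5)--(2,-2.15) node[below]{$Q_2$};
\draw[densely dashed] (4,3.65)--(4,0) node[below]{$R_2$};
\draw (-0.67,3.57)--(4.67,3.57) (3.33,2.07)--(4.67,2.07) (1.33,1.57)--(2.67,1.57)
      (-2.67,1.07)--(-1.33,1.07) (1.33,0.57)--(2.67,0.57) (-2.67,-1.93)--(0.67,-1.93);
\draw[densely dashed] (-1.67,3.43)--(3.67,3.43) (2.33,1.93)--(3.67,1.93) (0.33,1.43)--(1.67,1.43)
      (-1.67,0.93)--(-0.33,0.93) (2.33,0.43)--(3.67,0.43) (-1.67,-2.07)--(1.67,-2.07);
\node[right] at (5,3.5) {top};
\node[right] at (5,2) {$\sigma^R$};
\node[right] at (5,1.5) {$\sigma^Q$};
\node[right] at (5,1) {$\sigma^P$};
\node[right] at (5,0.5) {core};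
\node[right] at (5,-2) {bottom};
\end{tikzpicture}
\caption{The construction with two types: type $1$ is solid, type $2$ is dashed. One core row is shown, and the strip $0<y<1$ is stretched. The two horizontal segments of a row lie on the same line and overlap; they are drawn slightly apart. Each horizontal segment meets exactly one vertical segment, and that one has the other type.}\label{fig:two}
\end{figure}

No horizontal segment meets a vertical segment of its own type, so each type is an $(n,3)$-set with $n=B+8$. The two segments on a row overlap. A row is blocked when both vertical segments listed in its line of the table are chosen, and the six pairs are the edges of the hexagon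
\[
P_1 - P_2 - Q_1 - Q_2 - R_1 - R_2 - P_1 .
\]
Take $B+2$ copies of each type, and suppose that there is an SDR of size $h+3$, with set of vertical segments $W$. Different edges block different rows, and $B\ge1$, so the number $e$ of empty rows is at least the number $e(W)$ of edges with both ends in $W$. The difference $|W|-e(W)$ is $0$ if $W$ is the whole hexagon, and otherwise it is the number of maximal arcs of the hexagon formed by $W$. We need $|W|-e(W)\ge3$. Three arcs and the three gaps between them use up the six vertices, so $W$ is one of the two alternating triples $\{P_1,Q_1,R_1\}$ and $\{P_2,Q_2,R_2\}$, and $e=0$. In the first case the $B$ core segments avoid $R_1$, so they have type $1$; in the second they avoid $Q_2$, so they have type $2$. Either way, $B+3$ segments must be represented by the $B+2$ copies of one type, which is impossible.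

The family has $2B+4=2n-12$ members, which is at least $n$ once $B\ge4$: five extra rows have paid for $B+2$ further members. The general construction makes the same trade $L-1$ times.

\section{The construction with $L$ types}\label{sec:construction}

In the hexagon, the edges $\sigma^P,\sigma^Q,\sigma^R$ penalize two vertical segments of the same letter. The other three edges compare types across letters: if $P_p,Q_q,R_r$ are chosen and no row is empty, then the bottom row gives $p\le q$, the core rows give $q\le r$, and the top row gives $r\le p$. The cycle of inequalities forces $p=q=r$. With $L$ types we need one row of each of the kinds $\sigma^P,\sigma^Q,\sigma^R$, top and bottom for each of the $L-1$ thresholds between consecutive types. The core rows need no thresholds: a core segment of type $l$ lies between the columns of the $Q$'s and the $R$'s and enforces $q\le l\le r$ with its two ends.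

Fix $L,B\ge1$ and put $h=n-3=B+5(L-1)$. For $l\in[L]$ we define a set $F^l$, of \emph{type} $l$. Its vertical segments are
\[
P_l=\{-l\}\times[-l,L],\qquad Q_l=\{l\}\times[-L,1],\qquad R_l=\{L+l\}\times[0,l].
\]
As $l$ ranges over $[L]$, these lie in $3L$ different columns. The $h$ rows are
\begin{itemize}
\item the \emph{middle rows}, at distinct heights in $(0,1)$: $B$ \emph{core rows}, and the \emph{separator rows} $\sigma^P_a,\sigma^Q_a,\sigma^R_a$ for $1\le a\le L-1$;
\item the \emph{top rows} $y=r$ and the \emph{bottom rows} $y=-r$ for $2\le r\le L$.
\end{itemize}
From the heights of the vertical segments:
\begin{itemize}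
\item every middle row is reached by all $P_l,Q_l,R_l$;
\item top row $r$ is reached by every $P_l$, by no $Q_l$ (as $r\ge2$), and by $R_l$ if and only if $l\ge r$;
\item bottom row $r$ is reached by every $Q_l$, by no $R_l$, and by $P_l$ if and only if $l\ge r$.
\end{itemize}
The set $F^l$ has one horizontal segment on each row, with the following $x$-range.

\begin{center}
\begin{tabular}{l|ll|c}
row & \multicolumn{2}{l|}{$x$-range of the type-$l$ segment} & common point\\ \hline
core & $I(l,L+l)$ & & $L+\frac12$\\
$\sigma^P_a$ & $I(-L-1,-l)$ if $l\le a$, & $I(-l,0)$ if $l>a$ & $-a-\frac12$\\
$\sigma^Q_a$ & $I(l,L+1)$ if $l\le a$, & $I(0,l)$ if $l>a$ & $a+\frac12$\\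
$\sigma^R_a$ & $I(L+l,2L+1)$ if $l\le a$, & $I(L,L+l)$ if $l>a$ & $L+a+\frac12$\\
bottom $r$ & $I(-L-1,l)$ if $l<r$, & $I(-l,l)$ if $l\ge r$ & $0$\\
top $r$ & $I(-l,2L+1)$ if $l<r$, & $I(-l,L+l)$ if $l\ge r$ & $0$
\end{tabular}
\end{center}

For $L=2$ this is the configuration of Section~\ref{sec:hexagon}. The varying lengths of $P_l$ and $R_l$ are what make the top and bottom rows possible: a segment of low type $l<r$ on top row $r$ has to run across all the columns of the $R$'s, and it can pass over its own $R_l$ because $R_l$ is too short to reach the row; on bottom row $r$ it passes under $P_l$ in the same way.

\begin{lemma}\label{lem:types}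
Each $F^l$ is an $(n,3)$-set. On each row, the segments of all types contain the point listed in the last column of the table.
\end{lemma}

\begin{proof}
The horizontal segments of $F^l$ lie on different rows, and its vertical segments lie in the different columns $-l$, $l$, $L+l$. It remains to compare each range $I(u,v)$ with these three columns, that is, to see which of $-l,\,l,\,L+l$ lie in the open interval $(u,v)$.

The core interval $(l,L+l)$ contains none of them. On $\sigma^P_a$ the intervals $(-L-1,-l)$ and $(-l,0)$ consist of negative numbers and omit $-l$. On $\sigma^Q_a$ the intervals $(l,L+1)$ and $(0,l)$ lie in $(0,L+1)$ and omit $l$, while $L+l\ge L+1$. On $\sigma^R_a$ the intervals $(L+l,2L+1)$ and $(L,L+l)$ lie to the right of $L\ge l$ and omit $L+l$. On bottom row $r$ the interval $(-l,l)$ contains none of the three; the interval $(-L-1,l)$ contains only $-l$, and it occurs for $l<r$, when $P_l$ does not reach the row. On top row $r$ neither interval contains $-l$, and $Q_l$ does not reach the row; the column $L+l$ lies only in $(-l,2L+1)$, which occurs for $l<r$, when $R_l$ does not reach the row.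

For the common points, recall that $m+\frac12\in I(u,v)$ if and only if $u\le m<v$. On a core row $m=L$ and $l\le L<L+l$. On $\sigma^P_a$ we have $m=-a-1$, and $-L-1\le -a-1<-l$ for $l\le a$, while $-l\le -a-1<0$ for $l>a$. On $\sigma^Q_a$ we have $m=a$, and $l\le a<L+1$ for $l\le a$, while $0\le a<l$ for $l>a$. The row $\sigma^R_a$ is $\sigma^Q_a$ shifted by $L$. On the top and bottom rows $u<0<v$.
\end{proof}

Let $\mathcal A$ be any set of mutually disjoint segments from $F^1\cup\dots\cup F^L$. By Lemma~\ref{lem:types}, $\mathcal A$ has at most one segment on each row; a row is \emph{empty} if it has none. Put
\[
S_P=\{l:P_l\in\mathcal A\},\qquad S_Q=\{l:Q_l\in\mathcal A\},\qquad S_R=\{l:R_l\in\mathcal A\}.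
\]
The next lemma replaces the edges of the hexagon. To show that a row is empty, we show that the segment of every type $l$ on it meets a vertical segment of $\mathcal A$.

\begin{lemma}\label{lem:block}
\leavevmode
\begin{enumerate}
\item[(a)] Let $X\in\{P,Q,R\}$. If $i,i'\in S_X$ and $i\le a<i'$, then $\sigma^X_a$ is empty. Hence, if $S_X\ne\emptyset$, at least $|S_X|-1$ of the rows $\sigma^X_1,\dots,\sigma^X_{L-1}$ are empty.
\item[(b)] If $j\in S_Q$, $i\in S_P$ and $j<r\le i$, then bottom row $r$ is empty.
\item[(c)] If $i\in S_P$, $j\in S_R$ and $i<r\le j$, then top row $r$ is empty.
\item[(d)] If $\mathcal A$ contains a core segment of type $l$, then $j\le l$ for all $j\in S_Q$ and $l\le j$ for all $j\in S_R$.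
\end{enumerate}
In \textup{(b)} and \textup{(c)} the inequalities imply $2\le r\le L$, so the row exists.
\end{lemma}

\begin{proof}
(a) Separator rows are reached by all vertical segments, so only columns matter. If $l\le a$, then $l<i'\le L$, so
\[
-i'\in(-L-1,-l),\qquad i'\in(l,L+1),\qquad L+i'\in(L+l,2L+1),
\]
and the type-$l$ segment on $\sigma^X_a$ meets $X_{i'}$. If $l>a$, then $1\le i<l$, so
\[
-i\in(-l,0),\qquad i\in(0,l),\qquad L+i\in(L,L+l),
\]
and it meets $X_i$. Taking $i=\min S_X$ and $i'=\max S_X$ gives $\max S_X-\min S_X\ge|S_X|-1$ empty rows.

(b) If $l\ge r$, then $1\le j<l$, so $j\in(-l,l)$, and $Q_j$ reaches every bottom row. If $l<r$, then $-i\in(-L-1,l)$, and $P_i$ reaches the row because $i\ge r$.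

(c) If $l\ge r$, then $1\le i<l$, so $-i\in(-l,L+l)$, and $P_i$ reaches every top row. If $l<r$, then $L+j\in(-l,2L+1)$, and $R_j$ reaches the row because $j\ge r$.

(d) Core rows are reached by all vertical segments. For $j\in[L]$ we have $j<L+l$ and $l<L+j$, so $j\in(l,L+l)$ if and only if $l<j$, and $L+j\in(l,L+l)$ if and only if $j<l$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
The family consists of $B+2$ copies of each $F^l$, $l\in[L]$. Let $\mathcal A$ be the set of segments of an SDR of any size, let $w=|S_P|+|S_Q|+|S_R|$, and let $e$ be the number of empty rows, so that $|\mathcal A|=h+w-e$. We show that $|\mathcal A|\le h+2=n-1$.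

Suppose first that one of $S_P,S_Q,S_R$ is empty. At most two of the sets are nonempty, so Lemma~\ref{lem:block}(a) gives $e\ge w-2$, and $|\mathcal A|\le h+2$.

Now let all three be nonempty. By Lemma~\ref{lem:block}(a), at least $w-3$ separator rows are empty. One more row, not a separator row, is empty in each of the following situations.
\begin{itemize}
\item If $\max S_P>\min S_Q$, bottom row $r=\max S_P$ is empty by (b), with $i=r$ and $j=\min S_Q$.
\item If $\max S_Q>\min S_R$, no type $l$ satisfies $\max S_Q\le l\le\min S_R$, so all core rows are empty by (d), and there is at least one since $B\ge1$.
\item If $\max S_R>\min S_P$, top row $r=\max S_R$ is empty by (c), with $j=r$ and $i=\min S_P$.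
\end{itemize}
In each situation $e\ge w-2$ and $|\mathcal A|\le h+2$. If none of them occurs, then
\[
\max S_P\le\min S_Q\le\max S_Q\le\min S_R\le\max S_R\le\min S_P\le\max S_P,
\]
so $S_P=S_Q=S_R=\{i\}$ for some $i$, and by (d) every core segment in $\mathcal A$ has type $i$. This is the only case in which the indices matter. Different types have different columns and different core intervals, so $P_i,Q_i,R_i$ and the core segments of type $i$ belong to the $B+2$ copies of $F^i$ and to no other member. The indices of an SDR are distinct, so at most $B+2$ elements of $\mathcal A$ are vertical or core segments. Every other element lies on one of the $h-B$ remaining rows, at most one on each. Hence $|\mathcal A|\le(B+2)+(h-B)=h+2$.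
\end{proof}

\begin{remark}\label{rem:distinct}
Repetitions are not essential. The proof uses only the integers contained in the ranges, the common points, and the fact that core segments of different types differ. All of this holds if different copies of a type use different values of $\delta$ in $(0,\frac12)$, since the left endpoint $l+\delta$ of a core segment still determines $l$. Then all members of the family are distinct sets.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $C'\ge C$ be a positive integer. Put $L=6C'$ and $B=5L-2$, so that $n=10L-4$. Theorem~\ref{thm:construction} gives a family of $L(B+2)=5L^2=30C'L$ $(n,3)$-sets with no SDR of size $n$. Since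
\[
\lceil 3Cn\rceil\le 3C'n=3C'(10L-4)=30C'L-12C'<30C'L,
\]
it has a subfamily of exactly $\lceil 3Cn\rceil$ members, which has no SDR of size $n$ either. So $C$ does not work for $(n,3)$.
\end{proof}

\section{Greedy selection on a line}\label{sec:greedy}

We turn to upper bounds. On a single line, the natural way to collect disjoint intervals from different members is to sweep from the left, always taking the available interval that ends first. Two properties of the outcome are needed, both about the members that were \emph{not} used: their intervals are pierced by the right endpoints of the chosen ones, and the chosen intervals stay ahead of theirs. For compact intervals we write $\min A$ and $\max A$ for the endpoints of $A$, and $A<D$ if $\max A<\min D$.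

\begin{lemma}\label{lem:greedy}
Let $J$ be a finite set, and for $i\in J$ let $G_i$ be a finite, possibly empty, set of mutually disjoint compact intervals of a line. There are distinct $i_1,\dots,i_s\in J$ $(s\ge0)$ and $A_j\in G_{i_j}$ with $A_1<\dots<A_s$ such that for every $i\in J\setminus\{i_1,\dots,i_s\}$:
\begin{enumerate}
\item[(a)] every $D\in G_i$ contains the right endpoint of some $A_j$;
\item[(b)] if $D_1<\dots<D_t$ are the $t$ leftmost intervals of $G_i$, then $s\ge t$ and $\max A_j\le\max D_j$ for all $j\le t$.
\end{enumerate}
\end{lemma}

\begin{proof}
We choose $A_1,A_2,\dots$ in steps and write $\rho_j=\max A_j$, $\rho_0=-\infty$. At step $j$, an interval is \emph{eligible} if it belongs to $G_i$ for some $i\in J\setminus\{i_1,\dots,i_{j-1}\}$ and its left endpoint is greater than $\rho_{j-1}$. If there is no eligible interval, stop. Otherwise let $A_j$ be an eligible interval with the smallest right endpoint, and let $i_j$ be an unused index with $A_j\in G_{i_j}$. Each step uses an index, so the process stops, after $s$ choices. By construction $A_1<\dots<A_s$, so $\rho_1<\dots<\rho_s$. Let $i$ be an index that is never used. An interval $D\in G_i$ with $\min D>\rho_{j-1}$ is eligible at step $j$; in that case $A_j$ exists and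 $\rho_j\le\max D$.

(a) Let $D\in G_i$, and let $q\ge0$ be the largest index with $\rho_q<\min D$. Then $D$ is eligible at step $q+1$, so $A_{q+1}$ exists and $\rho_{q+1}\le\max D$. By the choice of $q$, $\rho_{q+1}\ge\min D$. So $\rho_{q+1}\in D$.

(b) We use induction on $j$. The interval $D_1$ is eligible at step $1$, so $A_1$ exists and $\rho_1\le\max D_1$. If $j<t$ and $\rho_j\le\max D_j$, then $\rho_j<\min D_{j+1}$ because the intervals of $G_i$ are disjoint. So $D_{j+1}$ is eligible at step $j+1$, the interval $A_{j+1}$ exists, and $\rho_{j+1}\le\max D_{j+1}$.
\end{proof}

We call the procedure \emph{left greedy} and $(A_1,\dots,A_s)$ its \emph{list}. Reflecting the line gives \emph{right greedy}, with a list $A_1>\dots>A_s$ ordered from right to left; in place of (b), if $D_1>\dots>D_t$ are the $t$ rightmost intervals of an unused $G_i$, then $s\ge t$ and $\min A_j\ge\min D_j$ for $j\le t$. On a vertical line, left means down and right means up.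

For a family $(F_1,\dots,F_M)$ we apply the lemma many times in succession, keeping a \emph{pool} of indices, initially $[M]$. Each application takes the current pool as $J$, and the indices that it uses are then deleted from the pool. Thus all entries of all lists have distinct indices, and an index that is still in the pool at the end satisfies (a) and (b) with respect to every list. A \emph{left pass} through the horizontal lines consists of one application of left greedy on each of the finitely many horizontal lines that carry a segment, where $G_i$ is the set of horizontal segments of $F_i$ on the line. Right passes, and passes through the vertical lines, are defined in the same way. The segments chosen in one pass are mutually disjoint, since two of them lie on different parallel lines or in the same list. They form an SDR. So, \emph{if the family has no SDR of size $n$, a pass deletes at most $n-1$ indices.}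

\begin{example}\label{ex:parallel}
We have $f(n,n)=n$. Suppose that a family of $n$ $(n,n)$-sets has no SDR of size $n$. A left pass through the vertical lines chooses $s\le n-1$ segments, so some index $\tau$ remains. By Lemma~\ref{lem:greedy}(a), each of the $n$ disjoint segments of $F_\tau$ contains one of the $s$ upper endpoints, and different segments contain different ones. So $s\ge n$, a contradiction.
\end{example}

With one vertical segment we see the pattern of both upper bounds: find an index $\tau$ that survives all the greedy steps, and use $F_\tau$ as a template, replacing its segments by entries of the lists that occupy comparable positions.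

\begin{proof}[Proof of Theorem~\ref{thm:one}]
The value $f(1,1)=1$ is the case $n=1$ of Example~\ref{ex:parallel}. Let $n\ge2$; by symmetry it suffices to treat $k=1$. Suppose that a family of $M\ge2n-1$ $(n,1)$-sets has no SDR of size $n$. Make a left pass and then a right pass through the horizontal lines, and let $U^-(y)$ and $U^+(y)$ be the lists obtained on the line at height $y$. At most $2(n-1)<M$ indices are deleted, so an index $\tau$ remains. Let $v$ be the vertical segment of $F_\tau$, in column $x_0$. Select $v$, with index $\tau$, and on each horizontal line select as follows.

If the line at height $y$ misses $v$ and carries $t$ horizontal segments of $F_\tau$, select the first $t$ entries of $U^-(y)$, which exist by Lemma~\ref{lem:greedy}(b). They are disjoint from each other and from $v$.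

If the line meets $v$, then no horizontal segment of $F_\tau$ on it contains $(x_0,y)$; let $t_1$ of them lie to the left and $t_2$ to the right of this point. The former are the $t_1$ leftmost ones, so by (b) the first $t_1$ entries of $U^-(y)$ exist and have right endpoints less than $x_0$. The latter are the $t_2$ rightmost ones, so by the mirror image of (b) the first $t_2$ entries of $U^+(y)$ exist and have left endpoints greater than $x_0$. Select these $t_1+t_2$ segments; they are disjoint from each other and from $v$.

We have selected $v$ and as many horizontal segments as $F_\tau$ has, so $1+(n-1)=n$ mutually disjoint segments with distinct indices. This is a contradiction.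
\end{proof}

\section{The quadratic upper bound}\label{sec:upper}

Two features of the case $k=1$ are lost in general. First, the index $\tau$ can represent only one segment, so the vertical segments of the template must be replaced as well, and the new horizontal and vertical segments must not cross. We prevent crossings by deciding, at each point where a relevant row meets a relevant column, which of the two directions may use the point: the vertical one if a vertical segment of $F_\tau$ passes through it, and the horizontal one otherwise. The forbidden points cut each line into windows, and every segment of $F_\tau$ is replaced inside its own window.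

Second, for $k=1$ the windows are lines or rays, and a sweep that starts at infinity does not need to know where the ray ends. A bounded window has to be swept starting from one of its walls. The walls depend on $\tau$, and $\tau$ is known only after all lists have been made. So we prepare a list for every possible wall in advance. This is affordable once the possible walls are few and the lists are short, which is what two preliminary passes achieve: at most $n$ starting positions on each line, and total length at most $n-1$ over all parallel lines for each starting position.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]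
Let $(F_1,\dots,F_M)$ be the family, $M\ge2n^2-1$, and suppose that it has no SDR of size $n$.

\medskip\noindent\emph{Step 1: few rows and columns.} Make a left pass through the horizontal lines, and let $\Pi_1$ be the set of right endpoints of the chosen segments. Then make a left pass through the vertical lines, and let $\Pi_2$ be the set of upper endpoints of the chosen segments. Then $|\Pi_1|,|\Pi_2|\le n-1$, at most $2(n-1)$ indices are deleted, and by Lemma~\ref{lem:greedy}(a), for every index $i$ left in the pool, each horizontal segment of $F_i$ contains a point of $\Pi_1$ and each vertical segment of $F_i$ contains a point of $\Pi_2$.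

Let $Y$ be the set of $y$-coordinates of the points of $\Pi_1$ and $X$ the set of $x$-coordinates of the points of $\Pi_2$, so $|X|,|Y|\le n-1$. By \emph{row $y$} and \emph{column $x$} we mean the horizontal line at height $y\in Y$ and the vertical line at abscissa $x\in X$. All segments of the members left in the pool lie in these rows and columns.

\medskip\noindent\emph{Step 2: a list for every wall.} For each $y\in Y$ and each $b\in X\cup\{+\infty\}$, in any order, apply right greedy to the horizontal segments of the current pool members that lie in row $y$ and inside the open ray of points with abscissa less than $b$. Call the list $U(y,b)$. Then, for each $x\in X$ and each $b\in Y\cup\{+\infty\}$, apply right greedy to the vertical segments of the current pool members that lie in column $x$ and inside the open ray of points with ordinate less than $b$. Call the list $V(x,b)$.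

The entries of $U(y,b)$ are disjoint, and each contains a point of $\Pi_1$ in row $y$. So for fixed $b$ the lists $U(y,b)$, $y\in Y$, have total length at most $|\Pi_1|$. For the same reason, for fixed $b$ the lists $V(x,b)$, $x\in X$, have total length at most $|\Pi_2|$. The number of indices deleted in this step is at most
\[
|\Pi_1|\,(|X|+1)+|\Pi_2|\,(|Y|+1)\le 2n(n-1).
\]
At least $M-2(n-1)-2n(n-1)=M-2(n^2-1)\ge1$ indices remain. Fix one of them, $\tau$.

\medskip\noindent\emph{Step 3: windows.} For $y\in Y$ and $x\in X$ let
\begin{align*}
X_y&=\{x\in X:\ (x,y)\text{ lies on a vertical segment of }F_\tau\},\\
Y_x&=\{y\in Y:\ (x,y)\text{ lies on no vertical segment of }F_\tau\}.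
\end{align*}
For every $(x,y)\in X\times Y$, exactly one of $x\in X_y$ and $y\in Y_x$ holds. Delete from row $y$ the points with abscissa in $X_y$, and from column $x$ the points with ordinate in $Y_x$. The open intervals that remain are the \emph{windows}. A horizontal segment of $F_\tau$ contains no deleted point of its row, because it is disjoint from the vertical segments of $F_\tau$. A vertical segment of $F_\tau$ contains no deleted point of its column, by the definition of $Y_x$. So each of the $n$ segments of $F_\tau$ lies in exactly one window of the row or column that carries it.

\medskip\noindent\emph{Step 4: replacement.} Let $(a,b)$ be a window in row $y$ that contains exactly $t>0$ horizontal segments $D_1>\dots>D_t$ of $F_\tau$. Its right wall $b$ lies in $X_y\cup\{+\infty\}$, so the list $U(y,b)=(A_1,A_2,\dots)$ was made in Step~2. A horizontal segment of $F_\tau$ in row $y$ to the left of $b$ lies either in $(a,b)$ or in a window further left, so $D_1,\dots,D_t$ are the $t$ rightmost horizontal segments of $F_\tau$ in the ray that ends at $b$. By the mirror image of Lemma~\ref{lem:greedy}(b), the entries $A_1,\dots,A_t$ exist and $\min A_j\ge\min D_j>a$. They lie to the left of $b$ by construction, so they lie in $(a,b)$. Select them.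 For a window $(a,b)$ in column $x$ that contains exactly $t>0$ vertical segments of $F_\tau$, we have $b\in Y_x\cup\{+\infty\}$, and the same argument shows that the first $t$ entries of $V(x,b)$ exist and lie in the window. Select them as well.

In total $n$ segments are selected. Different windows of a line have different walls $b$ and so use different lists; hence the indices of the selected segments are distinct. Two parallel selected segments lie on different lines, or in different windows of one line, or in one list, so they are disjoint. A selected horizontal segment in row $y$ and a selected vertical segment in column $x$ can meet only at $(x,y)$. If $x\in X_y$, this point is deleted from the row and the horizontal segment avoids it; otherwise $y\in Y_x$, the point is deleted from the column and the vertical segment avoids it. So the selected segments form an SDR of size $n$, a contradiction.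
\end{proof}

\section{The order of $f(n,k)$}\label{sec:order}

To pass from three vertical segments to $k$, we add the same $k-3$ vertical segments, far from everything else, to all members. They raise the size of the members by $k-3$ and can raise the size of an SDR by at most as much.

\begin{proof}[Proof of Theorem~\ref{thm:order}]
The upper bound is Theorem~\ref{thm:upper}. For the lower bound, the range $3\le k\le n-3$ is symmetric under $k\mapsto n-k$, so we may assume $3\le k\le n/2$. Put $h=n-k\ge n/2$, and let
\[
L=\lfloor h/10\rfloor+1>\frac h{10},\qquad B=h-5(L-1)=h-5\lfloor h/10\rfloor\ge\frac h2>0 .
\]
Then $B+5L-2=h+3$, and Theorem~\ref{thm:construction} gives a family of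
\[
L(B+2)>\frac h{10}\cdot\frac h2=\frac{h^2}{20}\ge\frac{n^2}{80}
\]
sets, each with $h$ horizontal and $3$ vertical segments, that has no SDR of size $h+3$. Add to every member the same $k-3$ vertical segments, disjoint from each other and from all segments of the family. The new members are $(n,k)$-sets. An SDR of size $n$ of the new family contains at most $k-3$ of the added segments, and deleting them leaves an SDR of the old family of size at least $n-(k-3)=h+3$, which does not exist. Hence $f(n,k)>L(B+2)>n^2/80$.

Now let $\mathcal S$ be a set of pairs $(n,k)$ with $k\ne2$. Suppose that $n/k\le\kappa$ for all pairs in $\mathcal S$ with $k\ge3$. For these pairs $f(n,k)\le2n^2-1\le2\kappa nk$ by Theorem~\ref{thm:upper}. For the pairs with $k=1$, Theorem~\ref{thm:one} gives $f(n,1)\le2n-1\le2nk$. So $C=\max(2,2\kappa)$ works for all pairs in $\mathcal S$.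

Conversely, suppose that $n/k$ is unbounded over the pairs in $\mathcal S$ with $k\ge3$, and let $C\ge1$. Choose such a pair with $n/k\ge160C$. Then $3\le k\le n/2$, so also $n-k\ge k\ge3$, and the lower bound applies:
\[
f(n,k)>\frac{n^2}{80}\ge2Cnk\ge\lceil Cnk\rceil ,
\]
where the last step uses $Cnk\ge1$. So $C$ does not work for $(n,k)$. Since every constant larger than a working one also works, no constant works for all pairs in $\mathcal S$.
\end{proof}

The lower bound does not extend to all $k$: by Theorem~\ref{thm:one} and Example~\ref{ex:parallel}, $f(n,k)\le2n-1<n^2/80$ for $k\in\{1,n-1,n\}$ and $n\ge160$.

\begin{thebibliography}{1}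
\bibitem{KKK} Jinha Kim, Minki Kim, and O-Joung Kwon, \emph{A system of disjoint representatives of line segments with given $k$ directions}, arXiv:2101.02887 (2021).
\end{thebibliography}
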